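\title{Smooth volume-preserving orbit equivalence of Borel $\mathbb{R}^d$-flows}

\begin{abstract}
Let $d\ge 2$. We show that two free non-tame Borel $\mathbb{R}^d$-flows with the same number of ergodic invariant probability measures are orbit equivalent by a Borel bijection that restricts, on every orbit, to an orientation-preserving diffeomorphism preserving Lebesgue measure. This answers a question posed by Slutsky. More generally, every Lebesgue orbit equivalence between free Borel $\mathbb{R}^d$-flows can be replaced by a smooth one that induces the same map on orbits and the same map on finite invariant measures. The proof exhausts the orbits of both flows by hierarchies of disks of half-integer volume, matches the smallest disks of the two hierarchies by a mass transport argument, and draws the second hierarchy inside the orbits of the first flow. For $d=1$ the statement fails.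
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{Borel flow} is a Borel action of $\mathbb{R}^d$ on a standard Borel space $\Omega$, that is, on a measurable space isomorphic to a Polish space with its Borel $\sigma$-algebra. We write the action as $(x,\vec r)\mapsto x+\vec r$ and let $E$ be the orbit equivalence relation: $x\,E\,y$ if and only if $x+\mathbb{R}^d=y+\mathbb{R}^d$. The flow is \emph{tame} if $E$ is smooth, which means that there is a Borel map $f$ from $\Omega$ to a standard Borel space with $x\,E\,y\iff f(x)=f(y)$; otherwise it is \emph{non-tame}. The flow is \emph{free} if $x+\vec r=x$ forces $\vec r=0$. For a free flow the cocycle $\rho\colon E\to\mathbb{R}^d$ is defined by $x+\rho(x,y)=y$. A Borel probability measure invariant under the flow is \emph{ergodic} if every invariant Borel set has measure $0$ or $1$.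

An \emph{orbit equivalence} between flows on $\Omega$ and $\Omega'$ is a Borel bijection $\xi\colon\Omega\to\Omega'$ with $\xi(x+\mathbb{R}^d)=\xi(x)+\mathbb{R}^d$ for all $x$. If the flows are free, every orbit is a copy of $\mathbb{R}^d$ without a preferred origin, and the map
\[
\alpha_\xi(x,\vec r)=\rho\bigl(\xi(x),\xi(x+\vec r)\bigr)
\]
is the restriction of $\xi$ to the orbit of $x$, read in coordinates with origins $x$ and $\xi(x)$. The map $\xi$ is an isomorphism of flows exactly when $\alpha_\xi(x,\vec r)=\vec r$ for all $x$ and $\vec r$. Between isomorphism and bare orbit equivalence lie the notions that ask $\xi$ to respect a part of the structure of the orbits.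
\begin{itemize}
\item $\xi$ is a \emph{smooth equivalence} if $\alpha_\xi(x,\cdot)$ is a $C^\infty$ orientation-preserving diffeomorphism of $\mathbb{R}^d$ for every $x$.
\item $\xi$ is a \emph{Lebesgue orbit equivalence} (LOE) if $\alpha_\xi(x,\cdot)$ preserves Lebesgue measure on $\mathbb{R}^d$ for every $x$.
\end{itemize}
The first keeps the differentiable structure and may distort volume at will; the second keeps volume and may tear an orbit into Borel pieces. Three known results describe what each notion remembers.
\begin{itemize}
\item[(a)] All non-tame free Borel $\mathbb{R}^d$-flows, $d\ge2$, are smoothly equivalent.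
\item[(b)] A Lebesgue orbit equivalence induces an isomorphism between the spaces of invariant measures of the flows.
\item[(c)] Free non-tame Borel $\mathbb{R}^d$-flows whose sets of ergodic invariant probability measures have the same cardinality admit a Lebesgue orbit equivalence between them.
\end{itemize}
So for $d\ge 2$ smooth equivalence has no invariant on free non-tame flows, and Lebesgue orbit equivalence has exactly one, the number of ergodic invariant probability measures. The following question was posed in \cite{Slutsky}.

\medskip
\noindent\emph{Let $d\ge2$, and let two free non-tame Borel $\mathbb{R}^d$-flows have the same number of ergodic invariant probability measures. Is there a smooth equivalence between them that is also a Lebesgue orbit equivalence?}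
\medskip

By the change of variables formula, a smooth equivalence $\xi$ is an LOE if and only if each $\alpha_\xi(x,\cdot)$ has Jacobian determinant identically $1$. The question thus asks whether imposing the two conditions together creates a new invariant. It does not.

\begin{theorem}\label{thm:A}
Let $d\ge 2$ and let $\mathfrak F_1,\mathfrak F_2$ be free non-tame Borel $\mathbb{R}^d$-flows whose sets of ergodic invariant probability measures have the same cardinality. Then there is a smooth equivalence between them that is also a Lebesgue orbit equivalence.
\end{theorem}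

We deduce this from (c) and the following smoothing theorem, which is the main result. Facts (a) and (b) are not used in the proofs.

\begin{theorem}\label{thm:B}
Let $d\ge2$ and let $\varphi\colon\Omega_1\to\Omega_2$ be a Lebesgue orbit equivalence between free Borel $\mathbb{R}^d$-flows, tame or not. Then there is a smooth equivalence $\xi\colon\Omega_1\to\Omega_2$ that is a Lebesgue orbit equivalence and satisfies $\xi(x)\in\varphi(x)+\mathbb{R}^d$ for all $x$. Moreover, $\xi_*\mu=\varphi_*\mu$ for every finite flow-invariant Borel measure $\mu$ on $\Omega_1$.
\end{theorem}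

The hypotheses of Theorem~\ref{thm:A} are needed. The cardinalities must agree by (b). Non-tameness enters only through (c), and it cannot be dropped: the translation flow on $\mathbb{R}^d$ and the disjoint union of two copies of it have no invariant probability measure, and they are not orbit equivalent. The hypothesis $d\ge2$ is discussed in Section~\ref{sec:idea}, which also shows the main construction on a small example and outlines the proof.

\section{Rigidity on the line, flexibility in the plane}\label{sec:idea}

\subsection{Dimension one}

On the line the two conditions together are rigid.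

\begin{proposition}\label{prop:line}
There are two free non-tame Borel $\mathbb{R}$-flows, each with exactly one ergodic invariant probability measure, such that no smooth equivalence between them is a Lebesgue orbit equivalence.
\end{proposition}

\begin{proof}
Let $\xi$ be a smooth equivalence and an LOE between free $\mathbb{R}$-flows. Then $\alpha_\xi(x,\cdot)$ is an increasing bijection of $\mathbb{R}$ that fixes $0$ and preserves lengths of intervals, so it is the identity, and $\xi$ is an isomorphism of flows.

For $\alpha\in\{\sqrt2,\sqrt3\}$ let $\mathbb{R}$ act on $\mathbb{T}^2=\mathbb{R}^2/\mathbb{Z}^2$ by $(x,y)+t=(x+t,y+\alpha t)$. The flow is free, because $t\in\mathbb{Z}$ and $\alpha t\in\mathbb{Z}$ force $t=0$. The flow multiplies the character $e_{m,n}(x,y)=e^{2\pi i(mx+ny)}$ by $e^{2\pi i(m+\alpha n)t}$, and $m+\alpha n\ne0$ for $(m,n)\neq(0,0)$. Hence every invariant probability measure integrates the nontrivial characters to $0$ and equals Lebesgue measure $\mu$. The measure $\mu$ is ergodic, since its normalized restriction to an invariant set of positive measure is again invariant and so equals $\mu$. The flow is non-tame: if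 a Borel map $f$ had the orbits as fibers, then $f_*\mu$ would take only the values $0$ and $1$, so it would be a point mass, and one orbit would have full measure; but orbits are null.

Call $s\in\mathbb{R}$ an eigenvalue if some nonzero $f\in L^2(\mu)$ satisfies $f(\,\cdot+t)=e^{2\pi ist}f$ for all $t$. Comparing Fourier coefficients shows that the set of eigenvalues is $\mathbb{Z}+\alpha\mathbb{Z}$. An isomorphism of the two flows carries the unique invariant probability measure to the unique invariant probability measure, so it preserves the set of eigenvalues. But $\sqrt2=m+n\sqrt3$ with integers $m,n$ gives $2=m^2+3n^2+2mn\sqrt3$, so $mn=0$ and $2\in\{m^2,3n^2\}$, which is impossible.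
\end{proof}

\subsection{What changes for $d\ge2$}

For $d\ge2$, diffeomorphisms with Jacobian $1$ are very flexible. Section~\ref{sec:disks} proves two statements of this kind about disks, that is, smoothly embedded closed balls. A volume-preserving map prescribed on finitely many disjoint disks inside a disk $D$, with disjoint images inside a disk $D'$ of the same volume, extends to a volume-preserving map of $D$ onto $D'$ (Lemma~\ref{lem:extension}). Finitely many disjoint disks, divided into groups in any way, can be enclosed group by group in disjoint disks of prescribed volumes, provided only that the volumes leave room (Lemma~\ref{lem:packing}). Volume is the only obstruction in both, and this suggests the answer yes.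

The obstacle is that a non-tame flow gives no Borel way to choose an origin in each orbit: such a choice would be a Borel map whose fibers are the orbits. A map between orbits must therefore be assembled from local decisions. We exhaust the orbits of the second flow by a hierarchy of disks, any two of them nested or disjoint, define a map $\psi$ into the first flow on the smallest disks, and extend it to larger and larger disks without changing what has been defined. For each disk of the hierarchy we need a target of the same volume in the corresponding orbit of the first flow, and the targets must be nested as the disks are. They must also exhaust the orbit, which is not automatic: the map $(x_1,x_2)\mapsto(e^{x_1},e^{-x_1}x_2)$ is an embedding of $\mathbb{R}^2$ with Jacobian $1$ whose image is a half-plane. So the first flow gets a hierarchy too, and the targets have to swallow its disks. The given map $\varphi$ is of no direct help, since the $\varphi$-image of a disk is just a Borel set.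

We make the problem combinatorial. In both flows the smallest disks, called atoms, have volume $\frac12$, and a disk that contains $k$ atoms has volume
\[
v(k)=k-\tfrac12 .
\]
Once the atoms of the two flows are matched by a bijection, a disk of the second hierarchy names a finite set of atoms of the first flow, and its target has to be a disk of volume $v(k)$ containing exactly these $k$ atoms. The constant $\frac12$ has two uses. First, $v$ is strictly superadditive:
\begin{equation}\label{eq:super}
\text{if } k\ge2,\ a_1,\dots,a_k\ge1,\ a=a_1+\dots+a_k, \text{ then } \sum_i v(a_i)=a-\tfrac k2\le a-1<v(a).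
\end{equation}
This is the room that Lemma~\ref{lem:packing} asks for; with $v(k)=k$ there would be none. Second, the deficit $k-v(k)$ is bounded, so each atom accounts for exactly one unit of volume in the limit, and this is what allows the atoms to be matched.

\begin{example}\label{ex:five}
Take five atoms in each flow, matched and numbered $1,\dots,5$. In the first flow let the disk $D$ of volume $\frac92$ contain in its interior disjoint disks $D'$ of volume $\frac52$ and $D''$ of volume $\frac32$, where $D'$ contains the atoms $N_1,N_2,N_3$ and $D''$ contains $N_4,N_5$. In the second flow let a disk of volume $\frac92$ contain disjoint disks of volumes $\frac52$ and $\frac32$ with the atoms numbered $1,2,4$ and $3,5$. The two groupings are incompatible. We draw the second one inside $D$, from the inside out (Figure~\ref{fig:five}).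

Inside $D'$ the second grouping leaves the traces $\{1,2,4\}\cap\{1,2,3\}=\{1,2\}$ and $\{3,5\}\cap\{1,2,3\}=\{3\}$. In $\operatorname{int}D'\setminus N_3$, which has volume $2$, we enclose $N_1\cup N_2$, of volume $1$, in a disk $\Delta_{12}$ of volume $v(2)=\frac32$; this is possible as $1<\frac32<2$. Inside $D''$ the traces are $\{4\}$ and $\{5\}$, and there is nothing to draw. Inside $D$ we enclose $\Delta_{12}\cup N_4$, of volume $2$, in a disk $\Delta_{124}$ of volume $\frac52$, and $N_3\cup N_5$, of volume $1$, in a disjoint disk $\Delta_{35}$ of volume $\frac32$; this is possible as $2<\frac52$, $1<\frac32$ and $\frac52+\frac32<\frac92$. All these inequalities are cases of \eqref{eq:super}. Now three rounds of Lemma~\ref{lem:extension} give $\psi$: on the atoms of the second flow, onto the $N_i$; on the two intermediate disks, onto $\Delta_{124}$ and $\Delta_{35}$; and on the large disk, onto $D$.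

On the line, with the atoms in the order $1,\dots,5$, the drawing is impossible: an interval containing $N_1$ and $N_4$ contains $N_3$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[thick,rounded corners=14pt] (-5,-2.4) rectangle (4.7,2.3);
\draw[thick,rounded corners=10pt] (-4.55,-2) rectangle (0,1.9);
\draw[thick,rounded corners=10pt] (1.4,-2) rectangle (3.8,1.9);
\foreach \x/\y/\n in {-3.4/0.8/1,-1.6/0.8/2,-2.5/-0.9/3,2.6/0.8/4,2.6/-0.9/5}
  {\draw[fill=gray!25] (\x,\y) circle (0.35); \node at (\x,\y) {\small $\n$};}
\draw[dotted,thick,rounded corners=8pt] (-4,0.27) rectangle (-1,1.33);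
\draw[dashed,rounded corners=8pt] (-4.25,0.05) rectangle (3.35,1.55);
\draw[dashed,rounded corners=8pt] (-3.2,-1.5) rectangle (3.35,-0.3);
\node at (-2.5,0.8) {\small $\Delta_{12}$};
\node at (0.7,0.8) {\small $\Delta_{124}$};
\node at (0.7,-0.9) {\small $\Delta_{35}$};
\node at (-4.1,-1.6) {\small $D'$};
\node at (1.85,-1.75) {\small $D''$};
\node at (4.25,1.8) {\small $D$};
\end{tikzpicture}
\caption{Five atoms grouped as $\{1,2,3\},\{4,5\}$ by the disks $D',D''$ of the first flow (solid). The grouping $\{1,2,4\},\{3,5\}$ of the second flow is drawn across them (dashed), after the trace $\{1,2\}$ has been enclosed inside $D'$ (dotted). A disk with $k$ atoms has volume $k-\frac12$; areas are not to scale.}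
\label{fig:five}
\end{figure}

The proof of Theorem~\ref{thm:B} follows this pattern. Section~\ref{sec:disks} contains the differential topology; it is where $d\ge2$ is used in an essential way. Section~\ref{sec:grid} prepares centers for the disks and a device that makes all geometric choices Borel. Section~\ref{sec:toast} builds the hierarchy and the atoms. Section~\ref{sec:matching} matches the atoms; this is the only step of the construction that uses that $\varphi$ preserves Lebesgue measure. Section~\ref{sec:drawing} generalizes Example~\ref{ex:five}, and Section~\ref{sec:proof} assembles the map.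

\section{Conventions and tools}\label{sec:tools}

From now on $d\ge2$ and all flows are free. We identify an orbit with $\mathbb{R}^d$ by $\vec r\mapsto x+\vec r$. Changing $x$ changes the identification by a translation, so distance, Lebesgue measure $\lambda$ (also written $\operatorname{vol}$), smoothness, orientation, and closed balls $B(x,r)$ make sense in orbits. The distance between points $x,y$ of one orbit is $|\rho(x,y)|$, and $\rho(x,y)+\rho(y,z)=\rho(x,z)$. For a subset $D$ of the orbit of $x$ we write $D-x=\{\rho(x,y):y\in D\}\subset\mathbb{R}^d$. We let $\mathbb{B}_r$ be the closed ball of radius $r$ about $0$ in $\mathbb{R}^d$, $\mathbb{B}=\mathbb{B}_1$, and $\beta=\operatorname{vol}\mathbb{B}$.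

The following results are used. All spaces in the first three items are standard Borel.

\emph{Lusin--Novikov theorem.} If $\mathcal R\subset X\times Y$ is Borel and all sections $\mathcal R_x=\{y:(x,y)\in\mathcal R\}$ are countable, then the projection of $\mathcal R$ to $X$ is Borel, and on it there is a Borel map $f$ with $f(x)\in\mathcal R_x$. Images of Borel sets under countable-to-one Borel maps are Borel. In particular, the inverse of a Borel injection is Borel, and a map with Borel graph is Borel. We use the theorem mostly in the following form.
\begin{itemize}
\item[(Q)] If $\mathcal R,\mathcal P\subset X\times Y$ are Borel and $\mathcal R$ has countable sections, then $\{x:\exists y\in \mathcal R_x\ (x,y)\in \mathcal P\}$ and $\{x:\forall y\in\mathcal R_x\ (x,y)\in\mathcal P\}$ are Borel.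
\end{itemize}
For a free flow, $(x,\vec r)\mapsto(x,x+\vec r)$ is a Borel injection with image $E$, so $E$ and $\rho$ are Borel. Thus (Q) applies to quantifiers over those points in the orbit of $x$, or in the orbit of $\varphi(x)$ for an orbit equivalence $\varphi$, that belong to a Borel set meeting each orbit in a countable set.

\emph{Feldman--Moore theorem.} A Borel equivalence relation with countable classes is the orbit relation of a countable group of Borel automorphisms.

\emph{Borel Schr\"oder--Bernstein theorem.} If $f\colon X\to Y$ and $g\colon Y\to X$ are Borel injections, there is a Borel bijection $X\to Y$ that agrees at each point with $f$ or with $g^{-1}$.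

\emph{Kechris's theorem} \cite{Kechris}. For a free Borel flow there are $\varepsilon>0$ and a Borel set $C^0\subset\Omega$ meeting every orbit such that distinct points of $C^0$ in one orbit are at distance at least $\varepsilon$.

\emph{Nadkarni's theorem} \cite{Nadkarni}, \cite[Ch.~4]{BK}. Let $\mathcal E$ be a Borel equivalence relation with countable classes on $Z$. An \emph{$\mathcal E$-injection} is a Borel injection from a Borel subset of $Z$ into $Z$ whose graph lies in $\mathcal E$, and a measure $\nu$ is \emph{$\mathcal E$-invariant} if $\nu(f(B))=\nu(B)$ for every $\mathcal E$-injection $f$ with domain $B$. The theorem says that $\mathcal E$ has no invariant Borel probability measure if and only if it is \emph{compressible}: there is an $\mathcal E$-injection $f\colon Z\to Z$ such that $Z\setminus f(Z)$ meets every class.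

\emph{Disk theorem} (Palais; see \cite[Thm.~8.3.1]{Hirsch}). Two orientation-preserving smooth embeddings of a closed $d$-ball into a connected oriented $d$-manifold without boundary are carried to one another by a compactly supported diffeotopy. We use only the end map of the diffeotopy.

\section{Volume-preserving maps of disks}\label{sec:disks}

A \emph{disk} is a set $D=h(\mathbb{B})$, where $h$ is a smooth embedding of a neighborhood of $\mathbb{B}$ into $\mathbb{R}^d$. Composing with a reflection, we may take $h$ orientation preserving. The interior $h(\operatorname{int}\mathbb{B})$ of $D$ is connected, and the boundary $h(S^{d-1})$ is null. A smooth embedding of an open subset of $\mathbb{R}^d$ into $\mathbb{R}^d$ is \emph{volume preserving} if its Jacobian determinant is identically $1$; this includes preservation of orientation. For $O\subset\mathbb{R}^d$ open, $\operatorname{Diff}_c(O)$ is the group of diffeomorphisms of $O$ that are the identity off a compact subset of $O$; we extend them by the identity to $\mathbb{R}^d$. Their Jacobian determinant vanishes nowhere and equals $1$ far out, so it is positive.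

The method is the same throughout: move disks into place by the disk theorem, ignoring volume, and then correct the Jacobian by Moser's argument in the complement of the disks. Both steps need the complement to be connected.

\begin{lemma}\label{lem:connected}
If $O\subset\mathbb{R}^d$ is open and connected and $D_1,\dots,D_k\subset O$ are disjoint disks, then $O\setminus\bigcup_i D_i$ is connected.
\end{lemma}

\begin{proof}
By induction let $k=1$ and $D_1=D=h(\mathbb{B})$, with $h$ an embedding of $\operatorname{int}\mathbb{B}_{1+\varepsilon}$ into $O$. Suppose $O\setminus D=A\sqcup A'$ with $A,A'$ open and nonempty. The shell $\operatorname{int}\mathbb{B}_{1+\varepsilon}\setminus\mathbb{B}$ is connected because $d\ge2$, so its $h$-image lies in one of the two sets, say $A$. Then $A\cup D=A\cup h(\operatorname{int}\mathbb{B}_{1+\varepsilon})$ is open, and $O$ is the disjoint union of the nonempty open sets $A\cup D$ and $A'$, a contradiction.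
\end{proof}

\begin{lemma}[Moser]\label{lem:moser}
Let $O\subset\mathbb{R}^d$ be open and connected, and let $\sigma>0$ be a smooth function on $O$ such that $\sigma-1$ has compact support and $\int_O(\sigma-1)=0$. Then there is $g\in\operatorname{Diff}_c(O)$ with $\det Dg=\sigma$.
\end{lemma}

\begin{proof}
On a connected open set, integration identifies the compactly supported de Rham group $H^d_c(O)$ with $\mathbb{R}$. So $(\sigma-1)\,dx=d\eta$ for a compactly supported $(d-1)$-form $\eta$. The forms $\omega_t=(1+t(\sigma-1))\,dx$, $0\le t\le1$, vanish nowhere, so $\iota_{X_t}\omega_t=-\eta$ defines a time-dependent vector field $X_t$ supported in $\operatorname{supp}\eta$. Its flow $g_t\in \operatorname{Diff}_c(O)$ satisfies, by Cartan's formula,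
\[
\frac{d}{dt}g_t^*\omega_t=g_t^*\bigl((\sigma-1)\,dx+d\iota_{X_t}\omega_t\bigr)=0 .
\]
Hence $g_1^*(\sigma\,dx)=dx$, and $g=g_1^{-1}$ satisfies $g^*dx=\sigma\,dx$.
\end{proof}

\begin{lemma}[Homogeneity]\label{lem:homog}
Let $O\subset\mathbb{R}^d$ be open and connected, let $B_1,\dots,B_k$ be closed balls, and let $e_i,e_i'$ be orientation-preserving smooth embeddings of a neighborhood of $B_i$ into $O$. Assume that the disks $e_i(B_i)$ are pairwise disjoint and that the disks $e_i'(B_i)$ are pairwise disjoint.
\begin{enumerate}
\item[(i)] There is $h\in\operatorname{Diff}_c(O)$ with $he_i=e_i'$ on $B_i$ for all $i$.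
\item[(ii)] If all $e_i,e_i'$ are volume preserving, there is a volume-preserving $h\in\operatorname{Diff}_c(O)$ with $he_i=e_i'$ on a neighborhood of $B_i$ for all $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $h_0=\mathrm{id}$ and suppose that $h_{j-1}e_i=e_i'$ on $B_i$ for $i<j$. The disks $h_{j-1}e_j(B_j)$ and $e_j'(B_j)$ lie in $O_j=O\setminus\bigcup_{i<j}e_i'(B_i)$, which is connected by Lemma~\ref{lem:connected}. The disk theorem in $O_j$ gives $g\in\operatorname{Diff}_c(O_j)$ with $gh_{j-1}e_j=e_j'$ on $B_j$. Put $h_j=gh_{j-1}$ and $h=h_k$.

(ii) Apply (i) to slightly larger concentric balls $B_i^+$ and get $g\in\operatorname{Diff}_c(O)$. By the chain rule $\sigma=\det Dg$ equals $1$ on $e_i(B_i^+)$, so $\sigma-1$ has compact support in the connected open set $M=O\setminus\bigcup_i e_i(B_i)$. If $g$ is the identity off the compact set $K\subset O$, then $g(K)=K$, so $\int_M(\sigma-1)=\int_K\sigma-\operatorname{vol}K=0$. Lemma~\ref{lem:moser} gives $H\in\operatorname{Diff}_c(M)$ with $\det DH=\sigma$ on $M$, hence on $O$. Then $h=gH^{-1}$ has Jacobian $1$, and $h=g$ near each $e_i(B_i)$ because $H$ is the identity there.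
\end{proof}

To apply (ii) to arbitrary disks we need volume-preserving parametrizations. Lemma~\ref{lem:moser} corrects a Jacobian only away from the boundary, so we first correct it near the boundary sphere by a radial change of variable.

\begin{lemma}[Parametrization]\label{lem:param}
Let $D$ be a disk of volume $v$ and let $B$ be the closed ball about $0$ of volume $v$. There is a volume-preserving embedding $e$ of a neighborhood of $B$ with $e(B)=D$.
\end{lemma}

\begin{proof}
Let $D=h(\mathbb{B})$ with $h$ orientation preserving on a neighborhood of $\mathbb{B}_{1+\varepsilon_0}$, $\varepsilon_0<1$, and put $a=v/\beta$. Use the coordinates $x=(1+t)y$ with $y\in S^{d-1}$, $|t|\le\varepsilon_0$, in which Lebesgue measure has density $(1+t)^{d-1}$. Put $J(y,t)=\det Dh((1+t)y)\,(1+t)^{d-1}>0$. For a radial map $k(y,t)=(y,K(y,t))$ we have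
\begin{equation}\label{eq:radial}
\det D(hk)=J(y,K)\,\partial_tK\,(1+t)^{-(d-1)} .
\end{equation}
Since $J$ is bounded below, there is $t_0>0$ such that for $|t|\le t_0$ the equation $\int_0^\tau J(y,s)\,ds=a\int_0^t(1+s)^{d-1}ds$ has a unique solution $\tau=\tau(y,t)\in(-\varepsilon_0,\varepsilon_0)$. It is smooth by the implicit function theorem, $\tau(y,0)=0$, and $J(y,\tau)\,\partial_t\tau=a(1+t)^{d-1}$. In particular $\partial_t\tau$ is positive and bounded, and \eqref{eq:radial} equals $a$ where $K=\tau$.

We interpolate between $\tau$ near $t=0$ and $t$ away from it, at the level of derivatives. Fix smooth bumps $u_\pm\ge0$ of integral $1$ supported in $\pm(\varepsilon_0/4,\varepsilon_0/2)$. For $2\varepsilon<\min(t_0,\varepsilon_0/4)$ let $\chi\colon\mathbb{R}\to[0,1]$ be smooth, equal to $1$ for $|t|\le\varepsilon$ and to $0$ for $|t|\ge2\varepsilon$. Define $K$ by $K(y,0)=0$ and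
\[
\partial_tK=\chi\,\partial_t\tau+(1-\chi)+q_+(y)u_++q_-(y)u_-,
\]
where $q_+(y)=\int_0^{2\varepsilon}\chi(1-\partial_t\tau)\,dt$ and $q_-(y)=\int_{-2\varepsilon}^0\chi(1-\partial_t\tau)\,dt$. With this choice $K(y,\pm\varepsilon_0/2)=\pm\varepsilon_0/2$, so $K=t$ for $|t|\ge\varepsilon_0/2$, and $K=\tau$ for $|t|\le\varepsilon$. On the supports of $u_\pm$ we have $\partial_tK=1+q_\pm u_\pm$, which is positive for small $\varepsilon$ because $q_\pm=O(\varepsilon)$ uniformly in $y$. Elsewhere $\partial_tK$ is a convex combination of positive numbers. So $k$, extended by the identity, is a diffeomorphism of $\mathbb{B}_{1+\varepsilon_0}$ with $k(\mathbb{B})=\mathbb{B}$, and $\sigma=\det D(hk)$ equals $a$ for $|t|\le\varepsilon$.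

Now $\sigma/a-1$ has compact support in $\operatorname{int}\mathbb{B}$, and $\int_{\mathbb{B}}\sigma=v=a\beta$. Lemma~\ref{lem:moser} gives $g\in\operatorname{Diff}_c(\operatorname{int}\mathbb{B})$ with $\det Dg=\sigma/a$. The embedding $hkg^{-1}$ has Jacobian $a$ on $\mathbb{B}_{1+\varepsilon}$ and maps $\mathbb{B}$ onto $D$. The ball $B$ has radius $a^{1/d}$, so $e(x)=hkg^{-1}(a^{-1/d}x)$ is as required.
\end{proof}

\begin{lemma}[Extension]\label{lem:extension}
Let $D,D'$ be disks of equal volume, let $K_1,\dots,K_k\subset\operatorname{int}D$ be disjoint disks ($k=0$ is allowed), and let $f_i$ be a volume-preserving embedding of a neighborhood of $K_i$ such that the disks $f_i(K_i)$ are disjoint and lie in $\operatorname{int}D'$. Then there is a volume-preserving embedding $f$ of a neighborhood of $D$ with $f(D)=D'$ and $f=f_i$ near $K_i$ for all $i$.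
\end{lemma}

\begin{proof}
Take from Lemma~\ref{lem:param} parametrizations $e,e'$ of $D,D'$ by the same ball $B$, and $k_i$ of $K_i$ by a ball $B_i$. The maps $e^{-1}k_i$ and $e'^{-1}f_ik_i$ are volume-preserving embeddings of a neighborhood of $B_i$ into $\operatorname{int}B$. Lemma~\ref{lem:homog}(ii) gives a volume-preserving $h\in\operatorname{Diff}_c(\operatorname{int}B)$ with $he^{-1}k_i=e'^{-1}f_ik_i$ near $B_i$. Put $f=e'he^{-1}$.
\end{proof}

\begin{lemma}[Packing]\label{lem:packing}
Let $O\subset\mathbb{R}^d$ be open, connected, nonempty, and of finite volume. Let $\mathcal K_1,\dots,\mathcal K_m$ be finite, possibly empty, families of disks in $O$, all these disks being pairwise disjoint. Let $w_1,\dots,w_m$ satisfy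
\[
w_l>\sum_{K\in\mathcal K_l}\operatorname{vol}K\quad(1\le l\le m),\qquad \sum_l w_l<\operatorname{vol}O .
\]
Then there are pairwise disjoint disks $L_1,\dots,L_m\subset O$ with $\operatorname{vol}L_l=w_l$ and $K\subset\operatorname{int}L_l$ for all $K\in\mathcal K_l$.
\end{lemma}

\begin{proof}
We first ignore volumes. Choose disjoint round balls $L^0_1,\dots,L^0_m\subset O$ and, for $K\in\mathcal K_l$, disjoint round balls $K^0\subset\operatorname{int}L_l^0$. By Lemma~\ref{lem:homog}(i) some $h\in\operatorname{Diff}_c(O)$ has $h(K^0)=K$ for all $K$. The disks $L_l^1=h(L_l^0)$ are disjoint, and $L^1_l$ contains the members of $\mathcal K_l$ in its interior.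

Now we correct the volumes. On a nonempty open set $U$ of finite volume $a$, for any $b>0$ there is a positive smooth function that equals $1$ off a compact subset of $U$ and has integral $b$. If $b\ge a$, add a multiple of a bump to $1$. If $b<a$, take $1-\frac{a-b}{\int\chi}\chi$, where $0\le\chi\le1$ is smooth with compact support in $U$ and $\int\chi>a-b$. Apply this to the disjoint nonempty open sets $U_l=\operatorname{int}L_l^1\setminus\bigcup\mathcal K_l$ with $b_l=w_l-\sum_{K\in\mathcal K_l}\operatorname{vol}K$, and $U_0=O\setminus\bigcup_lL^1_l$ with $b_0=\operatorname{vol}O-\sum_lw_l$. Let $M=O\setminus\bigcup_l\bigcup\mathcal K_l$, which is connected by Lemma~\ref{lem:connected}. The sets $U_0,\dots,U_m$ cover $M$ up to the null set $\bigcup_l\partial L_l^1$. Putting $\sigma=1$ on this null set, we obtain a smooth $\sigma>0$ on $M$ with $\sigma-1$ compactly supported and $\int_M\sigma=b_0+\dots+b_m=\operatorname{vol}M$. Let $g\in\operatorname{Diff}_c(M)$ have $\det Dg=\sigma$ (Lemma~\ref{lem:moser}) and put $L_l=g(L^1_l)$. Since $g$ is the identity on the given disks, $L_l$ contains $\bigcup\mathcal K_l$ in its interior and has volume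 $b_l+\sum_{K\in\mathcal K_l}\operatorname{vol}K=w_l$.
\end{proof}

\section{Centers, a rational grid, and Borel choices}\label{sec:grid}

Fix a free Borel flow on $\Omega$. Fix $R\ge1$ with $\beta R^d\ge1$ and put
\[
r_0=0,\qquad r_n=1000^nR\quad(n\ge1).
\]
A set $P\subset\Omega$ is \emph{$r$-discrete} if distinct points of $P$ in one orbit are at distance at least $r$. It is an \emph{$r$-net} if moreover every point of $\Omega$ is at distance at most $r$ from a point of $P$ in its orbit. An $r$-discrete set has finitely many points in each ball and countably many in each orbit.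

\subsection{Centers}

\begin{lemma}\label{lem:net}
For each $r>0$ there is a Borel $r$-net.
\end{lemma}

\begin{proof}
Let $C^0$ be as in Kechris's theorem. Call $x,y\in C^0$ neighbors if they lie in one orbit and $0<|\rho(x,y)|<r$; each point has finitely many neighbors. Let $(U_k)$ be a countable base of a Polish topology generating the Borel structure of $\Omega$. Color $x\in C^0$ by the least $k$ such that $x\in U_k$ and no neighbor of $x$ lies in $U_k$; such $k$ exists because the topology is Hausdorff. The color classes $C^0_k$ are Borel by (Q), and neighbors have different colors, so each $C^0_k$ is $r$-discrete. The translates $C^0_k+q$, $q\in\mathbb{Q}^d$, are Borel and $r$-discrete as well. Enumerate the countably many sets $C_k^0+q$, indexed by the pairs $(k,q)$, as $A_0,A_1,\dots$. Their union is $C^0+\mathbb{Q}^d$, which is dense in every orbit.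

Let $P_0=A_0$, let $P_{j+1}$ be the union of $P_j$ with the set of $x\in A_{j+1}$ that are at distance at least $r$ from all points of $P_j$ in their orbit, and let $P=\bigcup_jP_j$. By induction each $P_j$ is $r$-discrete and Borel, so $P$ is too. Every point of $\bigcup_j A_j$ is at distance less than $r$ from $P$. Given $x\in\Omega$, take points $x_i\to x$ of $\bigcup_jA_j$ in its orbit and $y_i\in P$ with $|\rho(x_i,y_i)|<r$. The $y_i$ lie in a ball, so some $y\in P$ occurs infinitely often among them, and $|\rho(x,y)|\le r$.
\end{proof}

The disks of level $n$ will be perturbed balls of radius about $r_n/10$ around the points of an $r_n$-discrete set. An $r_n$-net is not good enough for this purpose, since a point may fall into the gaps between the balls at every level. The next lemma translates the nets, by amounts depending only on the orbit, so that this does not happen.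

\begin{lemma}\label{lem:centers}
There are $r_n$-discrete Borel sets $P_n'$, $n\ge1$, such that for all $x\in\Omega$ and $\varepsilon>0$ there are infinitely many $n$ for which some $c\in P_n'$ in the orbit of $x$ has $|\rho(c,x)|<\varepsilon r_n$.
\end{lemma}

\begin{proof}
Let $P_n$ be a Borel $r_n$-net. Let $A(x)$ be the set of $a\in\mathbb{B}$ such that for every $\varepsilon>0$ there are infinitely many $n$ for which some $c\in P_n$ in the orbit of $x$ has $|\rho(c,x)/r_n-a|<\varepsilon$. The set $A(x)$ is closed. It is nonempty: choose $c_n\in P_n$ with $|\rho(c_n,x)|\le r_n$ and take a limit point of the sequence $\rho(c_n,x)/r_n$ in $\mathbb{B}$. It depends only on the orbit of $x$, because $\rho(c,x+\vec r)=\rho(c,x)+\vec r$ and $\vec r/r_n\to0$.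

For compact $K\subset\mathbb{B}$, we have $A(x)\cap K\ne\emptyset$ if and only if for every $k$ there are infinitely many $n$ for which some $c\in P_n$ has $\operatorname{dist}(\rho(c,x)/r_n,K)<1/k$; for the backward direction take $n_1<n_2<\cdots$ and $c_k\in P_{n_k}$ witnessing this, and a limit point of $\rho(c_k,x)/r_{n_k}$. So $\{x:A(x)\cap K\ne\emptyset\}$ is Borel by (Q). For each $m\ge1$ fix a finite list of compact sets of diameter at most $1/m$ covering $\mathbb{B}$. Let $K_0(x)=\mathbb{B}$ and $K_m(x)=K_{m-1}(x)\cap K$, where $K$ is the first set in the $m$-th list that meets $A(x)\cap K_{m-1}(x)$. Each $K_m$ takes finitely many values, each on a Borel set. The compact sets $A(x)\cap K_m(x)$ decrease to a single point $a(x)\in A(x)$. The map $a$ depends only on the orbit, and it is Borel as a pointwise limit of Borel maps with finitely many values.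

Put $P_n'=\{c+r_na(c):c\in P_n\}$. In each orbit this is a translate of $P_n$, so it is $r_n$-discrete, and it is Borel as an injective Borel image. If $|\rho(c,x)/r_n-a(x)|<\varepsilon$, then $|\rho(c+r_na(c),x)|=|\rho(c,x)-r_na(x)|<\varepsilon r_n$.
\end{proof}

\subsection{The grid}

The lemmas of Section~\ref{sec:disks} assert that certain disks and maps exist, and we shall invoke them at uncountably many places of $\Omega$. The result must be Borel. If only countably many configurations occur, up to translation, we may fix one solution for each configuration, and measurability is automatic. To arrange this we place all centers so that their mutual displacements are rational.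

\begin{lemma}\label{lem:grid}
There is a Borel set $G\subset\Omega$ that meets every orbit in exactly one $\mathbb{Q}^d$-orbit.
\end{lemma}

\begin{proof}
Let $P$ be a Borel $1$-net. We shift the points of $P$ into rational position, moving larger and larger finite clusters rigidly by smaller and smaller amounts.

\emph{Clusters.} We define increasing Borel equivalence relations $F_n$ on $P$ whose classes are finite subsets of orbits, of diameter at most $r_n$. Let $F_0$ be equality. Given $F_{n-1}$, for $c\in P_n'$ let $A_c$ be the union of the $F_{n-1}$-classes meeting $B(c,r_n/10)$. Then $A_c\subset B(c,r_n/10+r_{n-1})\subset B(c,r_n/9)$, so the sets $A_c$ are finite, of diameter at most $r_n$, and pairwise disjoint. The classes of $F_n$ are the nonempty sets $A_c$ and the remaining $F_{n-1}$-classes. The relation $F_n$ is Borel by (Q). If $x,x'\in P$ lie in one orbit, Lemma~\ref{lem:centers} gives $n$ and $c\in P_n'$ with $|\rho(x,x')|<r_n/20$ and $|\rho(c,x)|<r_n/20$; then $x,x'\in A_c$. So $\bigcup_nF_n=E\cap P^2$.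

\emph{Shifts.} Fix a Borel linear order on $P$ and an enumeration of $\mathbb{Q}^d$ that begins with $0$. We define Borel maps $\vec s_n\colon P\to\mathbb{R}^d$ with $\vec s_0=0$ such that $\vec s_{n+1}-\vec s_n$ is constant on $F_n$-classes and has norm at most $2^{-n}$, and such that the points $p_n(x)=x+\vec s_n(x)$ satisfy $\rho(p_n(x),p_n(x'))\in\mathbb{Q}^d$ whenever $x\,F_n\,x'$. Given $\vec s_n$ and $x\in P$, let $x_1$ and $x_0$ be the least elements of the $F_n$-class and of the $F_{n+1}$-class of $x$. Let $\vec y=\rho(p_n(x_1),p_n(x_0))$, let $q$ be the first rational vector with $|\vec y-q|\le2^{-n}$, and put $\vec s_{n+1}(x)=\vec s_n(x)+\vec y-q$. The increment depends only on the $F_n$-class of $x$, and on the class of $x_0$ it is $0$, since there $\vec y=q=0$. Therefore $\rho(p_{n+1}(x_1),p_{n+1}(x_0))=\vec y-(\vec y-q)=q$, while $\rho(p_{n+1}(x),p_{n+1}(x_1))=\rho(p_n(x),p_n(x_1))$ is rational. So every $p_{n+1}(x)$ has rational displacement from $p_{n+1}(x_0)$, which gives the rationality property for $n+1$.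

Let $\vec s=\lim\vec s_n$. If $x\,F_n\,x'$, then $\vec s_m(x)-\vec s_m(x')$ does not depend on $m\ge n$, so $\rho(x+\vec s(x),x'+\vec s(x'))=\rho(p_n(x),p_n(x'))\in\mathbb{Q}^d$. The set $G=\{x+\vec s(x)+q:x\in P,\ q\in\mathbb{Q}^d\}$ is a countable-to-one Borel image of $P\times\mathbb{Q}^d$ and has the required property.
\end{proof}

Fix $G$. It is countable and dense in each orbit, so the Lusin--Novikov theorem gives a Borel map $\gamma_n\colon P_n'\to G$ that moves each point within its orbit by less than $1$. Put $C_n=\gamma_n(P_n')$. Since $r_n-2\ge r_n/2$ and $r_n\to\infty$, we obtain Borel sets $C_n\subset G$, $n\ge1$, such that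
\begin{itemize}
\item[(C1)] $C_n$ is $r_n/2$-discrete;
\item[(C2)] for all $x\in\Omega$ and $\varepsilon>0$ there are infinitely many $n$ for which some $c\in C_n$ in the orbit of $x$ has $|\rho(c,x)|<\varepsilon r_n$.
\end{itemize}

\subsection{Coding}

A map from a standard Borel space to an arbitrary set is \emph{simple} if it has countable range and Borel fibers. A finite tuple of simple maps is simple, the composition of a simple map with any function is simple, and a map that is simple on each piece of a countable Borel partition is simple.

Let $\mathcal L=\mathbb{N}\times\mathbb{N}$ be the set of \emph{labels}. An \emph{index set} is a Borel set $I\subset\mathcal L\times G$. An index $i=(\ell(i),b(i))$ has a label and a \emph{base point}, and its orbit is that of $b(i)$. Each orbit has countably many indices, so (Q) applies to quantifiers over indices in a given orbit. For indices $i,j$ in one orbit, the \emph{position} of $j$ relative to $i$ is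
\[
\operatorname{pos}_i(j)=\bigl(\rho(b(i),b(j)),\ell(j)\bigr)\in\mathbb{Q}^d\times\mathcal L .
\]
It is a simple function of $(i,j)$, and together with $i$ it determines $j$.

A family $(D_i)_{i\in I}$, where $D_i$ is a disk in the orbit of $i$, is \emph{coded} if $i\mapsto D_i-b(i)$ is simple. For coded families, relations such as $D_i\subset\operatorname{int}D_j$, $D_i\cap D_j=\emptyset$, or $D_j\cap B(b(i),r)\neq\emptyset$ are Borel, because their truth depends only on the simple function $(D_i-b(i),D_j-b(j),\operatorname{pos}_i(j))$ of the pair. The set $\{(i,x):x\in D_i\}$ is Borel, being defined by $x\,E\,b(i)$ and $\rho(b(i),x)\in D_i-b(i)$.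

\begin{lemma}\label{lem:coding}
Let $I,J$ be index sets, let $\mathcal R\subset I\times J$ be a Borel set of pairs of indices in one orbit with finite sections $\mathcal R_i$, and let $\kappa$ and $\kappa'$ be simple maps on $I$ and on $\mathcal R$. Then the \emph{datum}
\[
i\longmapsto\Bigl(\kappa(i),\ \bigl\{(\operatorname{pos}_i(j),\kappa'(i,j)):j\in\mathcal R_i\bigr\}\Bigr)
\]
is a simple map on $I$.
\end{lemma}

\begin{proof}
The second component is a finite subset of the countable set $\mathbb{Q}^d\times\mathcal L\times\kappa'(\mathcal R)$. It contains $((q,\ell),k)$ if and only if $j=(\ell,b(i)+q)$ satisfies $(i,j)\in\mathcal R$ and $\kappa'(i,j)=k$, which is a Borel condition on $i$. Its fibers are countable intersections of such sets and their complements.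
\end{proof}

We use the lemma as follows.
\begin{itemize}
\item[(Ch)] Suppose that at each $i\in I$ we have a solvable problem which, in coordinates with origin $b(i)$, depends only on the datum of $i$. Fix one solution for each of the countably many data. The chosen solution is a simple function of $i$.
\end{itemize}
All recursions below run along levels $n\in\mathbb{N}$, with (Ch) applied once per level and with the earlier choices included in $\kappa'$.

\section{Toasts with half-integer volumes}\label{sec:toast}

We keep the flow and the notation of Section~\ref{sec:grid}. A hierarchy of nested or disjoint disks that exhausts all orbits is called a \emph{toast}. Let $I=\{((n,0),c):n\ge1,\ c\in C_n\}$, and call $n$ the \emph{level} of $((n,0),c)$.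

\subsection{Regions}

\begin{proposition}\label{prop:toast}
There is a coded family $(T_i)_{i\in I}$ of disks, called \emph{regions}, and a simple map $T\mapsto s(T)$ to the integers $\geq 2$, with the following properties.
\begin{itemize}
\item[(T1)] If $i\ne j$ lie in one orbit, then either $T_i\cap T_j=\emptyset$, or the levels differ and the region of lower level lies in the interior of the other.
\item[(T2)] Every compact subset of an orbit lies in a region, and each region contains only finitely many regions.
\item[(T3)] $\operatorname{vol}T=s(T)-\frac12$. If $T_1,\dots,T_p$ are the maximal regions properly contained in $T$ (its \emph{child regions}), then $n_T=s(T)-\sum_k s(T_k)$ satisfies $n_T\ge0$, and $n_T\ge1$ if $p\le1$.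
\end{itemize}
\end{proposition}

By (T1) the map $i\mapsto T_i$ is injective, and we identify regions with their indices. The proof has two steps. We first build a toast $(\widehat T_i)$ with no control on volumes. Rounding $\operatorname{vol}\widehat T_i$ down to an integer $s_i$ gives numbers that are superadditive along the hierarchy, and we then shrink $\widehat T_i$ to a disk $T_i$ of volume $s_i-\frac12$. The shrinking comes from Lemma~\ref{lem:packing}, which gives no control on shape, so (T2) could be lost. To prevent this, the first step also produces a core $Q_i\subset\widehat T_i$ that contains a large ball and that $T_i$ is required to contain.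

\begin{proof}
\emph{Step 1.} By recursion on the level $n$ of $i$, with $c=b(i)$, we construct coded disks $\widehat T_i$ and $Q_i$ such that
\begin{itemize}
\item[(H1)] $B(c,r_n/30)\subset Q_i\subset B(c,r_n/17)$ and $B(c,r_n/11)\subset\widehat T_i\subset B(c,r_n/5)$;
\item[(H2)] each $\widehat T_j$ of level less than $n$ in the orbit of $i$ lies in $\operatorname{int}\widehat T_i$ or is disjoint from $\widehat T_i$, and lies in $\operatorname{int}Q_i$ or is disjoint from $Q_i$.
\end{itemize}
By (H1), $Q_i\subset\operatorname{int}\widehat T_i$, and disks $\widehat T$ of the same level are disjoint by (C1), since $2r_n/5<r_n/2$.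

Put the origin at $c$. Finitely many disks $\widehat T_j$ of level less than $n$ meet $\mathbb{B}_{r_n/5}$, by (C1) and (H1). Let $M_1,\dots,M_k$ be the maximal ones. By induction they are disjoint, and each lies in a ball of radius $r_{n-1}/5\leq r_n/5000$, so its diameter is at most $r_n/2500$. The idea is to shrink the $M_l$ to tiny sets, draw round spheres that miss them, and undo the shrinking. Write $M_l=h_l(\mathbb{B})$ with $h_l$ an embedding of $\operatorname{int}\mathbb{B}_{1+\varepsilon}$, where $\varepsilon$ is so small that the images $O_l$ are disjoint and have diameter less than $r_n/2000$. Put $m_l=h_l(0)$. Choose $t\in(r_n/10,r_n/8)$, $t'\in(r_n/20,r_n/18)$, and $\delta>0$ such that $\bigl||m_l|-t\bigr|>\delta$ and $\bigl||m_l|-t'\bigr|>\delta$ for all $l$. Choose $\eta\in(0,1)$ such that $h_l(\mathbb{B}_\eta)$ lies in the $\delta$-ball about $m_l$ for all $l$, and a radial $g\in\operatorname{Diff}_c(\operatorname{int}\mathbb{B}_{1+\varepsilon})$ that equals $x\mapsto\eta x$ on $\mathbb{B}$. Let $f=h_lgh_l^{-1}$ on $O_l$ and $f=\mathrm{id}$ elsewhere. Put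
\[
\widehat T_i=f^{-1}(\mathbb{B}_t),\qquad Q_i=f^{-1}(\mathbb{B}_{t'}).
\]
Since $|f(x)-x|<r_n/2000$ for all $x$, (H1) follows from $\frac1{11}<\frac1{10}-\frac1{2000}$, $\frac18+\frac1{2000}<\frac15$, $\frac1{30}<\frac1{20}-\frac1{2000}$, and $\frac1{18}+\frac1{2000}<\frac1{17}$. The closed $\delta$-ball about $m_l$ contains $f(M_l)$ and misses the spheres of radii $t$ and $t'$. So $M_l$, and with it every disk contained in $M_l$, satisfies (H2). A disk $\widehat T_j$ of lower level that lies in no $M_l$ misses $\mathbb{B}_{r_n/5}$, hence misses $\widehat T_i$ and $Q_i$. The choice is made by (Ch), with $\mathcal R_i$ the set of indices $j$ of lower level such that $\widehat T_j$ meets $B(c,r_n/5)$, and $\kappa'(i,j)=\widehat T_j-b(j)$.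

Thus the family $(\widehat T_i)$ satisfies (T1), and each member contains finitely many members.

\emph{Step 2.} Put $s_i=\lfloor\operatorname{vol}\widehat T_i\rfloor$; this is a simple function of $i$. As $\beta r_n^d\ge1000^d$, we have $\operatorname{vol}\widehat T_i\ge(1000/11)^d\ge2$, so $s_i\ge2$. By recursion on the level $n$ of $i$ we choose coded disks $T_i$ such that
\[
Q_i\subset\operatorname{int}T_i,\quad T_i\subset\operatorname{int}\widehat T_i,\quad\operatorname{vol}T_i=s_i-\tfrac12,\quad T_j\subset\operatorname{int}T_i\text{ whenever }\widehat T_j\subsetneq\widehat T_i .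
\]
Let $J_i$ be the finite set of those $j$ for which $\widehat T_j$ is maximal among the disks $\widehat T$ properly contained in $\widehat T_i$. By (H2), each $j\in J_i$ is \emph{inner}, $\widehat T_j\subset\operatorname{int}Q_i$, or \emph{outer}, $\widehat T_j\cap Q_i=\emptyset$. Let $o$ be the number of outer indices. We need a disk containing $Q_i$ and the outer $T_j$, and we estimate the free volume:
\begin{multline*}
\operatorname{vol}\widehat T_i-\operatorname{vol}Q_i-\sum_{j\text{ outer}}\operatorname{vol}T_j\\
=\operatorname{vol}\Bigl(\widehat T_i\setminus\bigl(Q_i\cup\bigcup_{j\text{ outer}}\widehat T_j\bigr)\Bigr)+\sum_{j\text{ outer}}\bigl(\operatorname{vol}\widehat T_j-\operatorname{vol}T_j\bigr).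
\end{multline*}
The first term on the right is positive, since a compact subset of $\operatorname{int}\widehat T_i$ is removed. The second is at least $o/2$, since $\operatorname{vol}\widehat T_j\ge s_j$. So the right side exceeds $\frac32$ if $o\ge3$. If $o\le2$, the first term is at least
\[
\beta\Bigl(\frac{r_n}{17}\Bigr)^d\Bigl[\Bigl(\frac{17}{11}\Bigr)^d-1-2\Bigl(\frac{17}{5000}\Bigr)^d\Bigr]\ge\beta\Bigl(\frac{r_n}{17}\Bigr)^d\ge2,
\]
because $(17/11)^2>2.3$. In all cases
\[
\operatorname{vol}Q_i+\sum_{j\text{ outer}}\operatorname{vol}T_j<\operatorname{vol}\widehat T_i-\tfrac32<s_i-\tfrac12<\operatorname{vol}\widehat T_i .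
\]
Lemma~\ref{lem:packing} in $\operatorname{int}\widehat T_i$, with the single family consisting of $Q_i$ and the outer $T_j$, gives $T_i$. For inner $j$ we have $T_j\subset\widehat T_j\subset\operatorname{int}Q_i\subset\operatorname{int}T_i$. If $\widehat T_{j'}\subsetneq\widehat T_i$, then $\widehat T_{j'}\subset\widehat T_j$ for some $j\in J_i$, so $T_{j'}\subset T_j\subset\operatorname{int}T_i$ by induction. The choice is made by (Ch) with $\mathcal R_i=J_i$, $\kappa(i)=(\widehat T_i-b(i),Q_i-b(i))$, and $\kappa'(i,j)=(\widehat T_j-b(j),T_j-b(j))$.

\emph{Verification.} Disjoint $\widehat T$'s give disjoint $T$'s and nested $\widehat T$'s give nested $T$'s. This proves (T1) and shows that $T_j\subset T_i$ if and only if $\widehat T_j\subset\widehat T_i$. So each region contains finitely many regions, and the child regions of $T_i$ are the $T_j$, $j\in J_i$. If $K\subset B(x,r)$ is compact, (C2) gives $n$ with $r<r_n/100$ and $c\in C_n$ with $|\rho(c,x)|<r_n/100$; then $K\subset B(c,r_n/50)\subset Q_i\subset T_i$ for $i=((n,0),c)$. This proves (T2). Put $s(T_i)=s_i$. The integer $\sum_{j\in J_i}s_j$ is at most $\sum_{j\in J_i}\operatorname{vol}\widehat T_j\le\operatorname{vol}\widehat T_i$,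 hence at most $s_i$. If $|J_i|\le1$, then
\[
\operatorname{vol}\widehat T_i-\sum_{j\in J_i}\operatorname{vol}\widehat T_j\ge\beta\Bigl(\frac{r_n}{11}\Bigr)^d-\beta\Bigl(\frac{r_n}{5000}\Bigr)^d\ge\frac12\Bigl(\frac{1000}{11}\Bigr)^d\ge2,
\]
so $\sum_{j\in J_i}s_j+1\le\operatorname{vol}\widehat T_i$ and $n_{T_i}\ge1$.
\end{proof}

The regions containing a given point or region form a chain by (T1), with finitely many elements below any given one by (T2). Hence each point $x$ lies in a smallest region $T(x)$. Each region $T$ is properly contained in some region, by (T2) applied to a ball properly containing $T$; the smallest such region is the \emph{parent} of $T$, and $T$ is one of its child regions. The regions containing $T$ are $T$, its parent, the parent of the parent, and so on.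

\subsection{Atoms and nodes}

We now realize the integer $s(T)$ as the number of atoms in $T$. Let $T$ be a region with child regions $T_1,\dots,T_p$, and put $T^\flat=T\setminus\bigcup_kT_k$. By (T3),
\begin{equation}\label{eq:flat}
\operatorname{vol}T^\flat=n_T+\tfrac p2-\tfrac12 .
\end{equation}
The set $\operatorname{int}T\setminus\bigcup_kT_k$ has this volume and is open, nonempty, and connected. If $n_T\ge1$, the volume exceeds $n_T/2$: for $p\ge1$ it is at least $n_T$, and for $p=0$ we have $n_T=s(T)\ge2$. Lemma~\ref{lem:packing} with $n_T$ empty families gives $n_T$ disjoint disks of volume $\frac12$ in this set. We choose and number them by (Ch), with $\mathcal R_T$ the set of child regions. They are the \emph{new atoms} of $T$. The $k$-th new atom of the region with index $((n,0),c)$ gets the index $((n,k),c)$, $1\le k\le n_T$. The atoms form an index set $\mathrm{At}$, and their disks $N_a$, $a\in\mathrm{At}$, form a coded family.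

A \emph{node} $X$ is a region $T$, with disk $D_X=T$, or an atom $a$, with disk $D_X=N_a$. Atoms have level $0$. The \emph{children} of a region are its child regions and its new atoms; atoms have no children. Nodes form the index set $I\cup\mathrm{At}$, and $(D_X)$ is a coded family. Let $S(X)$ be the set of atoms $a$ with $N_a\subset D_X$; the relation $a\in S(X)$ is Borel. Recall that $v(k)=k-\frac12$.

\begin{lemma}\label{lem:nodes}
\begin{itemize}
\item[(N1)] $S(X)$ is finite and nonempty, $\operatorname{vol}D_X=v(|S(X)|)$, and $S(a)=\{a\}$ for an atom $a$.
\item[(N2)] A region $X$ has finitely many children, and at least two. They have lower level, their disks are disjoint and lie in $\operatorname{int}D_X$, and their sets $S(X')$ partition $S(X)$. The relation ``$X'$ is a child of $X$'' is Borel.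
\item[(N3)] For nodes $X,X'$ in one orbit, $D_X$ and $D_{X'}$ are nested or disjoint, $S(X)$ and $S(X')$ are nested or disjoint, and $D_X\subset D_{X'}$ if and only if $S(X)\subset S(X')$. In that case there are nodes $X=X_0,X_1,\dots,X_m=X'$, $m\geq0$, with $X_k$ a child of $X_{k+1}$.
\item[(N4)] Every finite set of atoms of one orbit lies in $S(X)$ for some region $X$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $a$ be a new atom of $T'$ and let $T$ be a region in the same orbit. If $T'\subset T$, then $N_a\subset\operatorname{int}T$. If $T'\cap T=\emptyset$, then $N_a\cap T=\emptyset$. If $T\subsetneq T'$, then $T$ lies in a child region of $T'$, so again $N_a\cap T=\emptyset$. Therefore $N_a$ lies in $\operatorname{int}T$ or misses $T$, and $a\in S(T)$ if and only if $T'\subset T$. Distinct atoms have disjoint disks. For new atoms of one region this holds by construction. For new atoms $a,a'$ of regions $T'\ne T''$ with, say, $T'\not\subset T''$, the disk $N_a$ misses $T''\supset N_{a'}$.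

It follows that $S(a)=\{a\}$ and that $S(T)$ is the disjoint union of the set of new atoms of $T$ and the sets $S(T_k)$ for the child regions $T_k$. By induction on the level, $|S(T)|=n_T+\sum_ks(T_k)=s(T)$, which gives (N1). The number of children is $p+n_T$, which is at least $2$: if $p=1$ then $n_T\ge1$, and if $p=0$ then $n_T=s(T)\ge2$. The children of $X$ are exactly the nodes $X'$ with $D_{X'}\subsetneq D_X$ and no node disk strictly in between, so the child relation is Borel by (Q). This gives (N2).

The disks of two nodes are nested or disjoint by (T1) and the first paragraph. If $D_X\subset D_{X'}$, then $S(X)\subset S(X')$. If $D_X\cap D_{X'}=\emptyset$, then $S(X)$ and $S(X')$ are disjoint and nonempty. If $D_{X'}\subsetneq D_X$, then $D_{X'}\subset \operatorname{int}D_X$, so $|S(X')|<|S(X)|$ by (N1). In the last two cases $S(X)\not\subset S(X')$. The chain of children is obtained by passing from an atom to the region where it is new and from a region to its parent. This proves (N3), and (N4) follows from (T2) applied to a finite union of atom disks.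
\end{proof}

\section{Matching the atoms}\label{sec:matching}

\subsection{Each atom owns one unit of volume}

A region $T$ has $s(T)$ atoms and volume $s(T)-\frac12$. If each atom is to receive one unit of volume, the atoms of $T$ are still owed $\frac12$ in total after all of $T$ has been distributed among them. The debt is passed to the parent, which pays at least half of what each atom is owed; so every debt tends to $0$. The next lemma, valid for any free flow with the objects of Section~\ref{sec:toast}, records the resulting distribution.

\begin{lemma}\label{lem:kernel}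
There is a Borel function $w\ge0$ on $\{(a,x)\in\mathrm{At}\times\Omega:b(a)\,E\,x\}$ such that $\sum_aw(a,x)=1$ for all $x\in\Omega$ and $\int w(a,x)\,d\lambda(x)=1$ for all $a\in\mathrm{At}$, the sum and the integral being taken over one orbit.
\end{lemma}

\begin{proof}
By recursion on the level we define, for each region $T$, functions $\delta_T^-,\delta^+_T\colon S(T)\to(0,1]$, the debts before and after $T^\flat$ is distributed, with $\sum_a\delta^+_T(a)=\frac12$. Let $T_1,\dots,T_p$ be the child regions. Put $\delta_T^-(a)=1$ for new atoms and $\delta_T^-(a)=\delta^+_{T_k}(a)$ for $a\in S(T_k)$, so that $\sum_a\delta^-_T(a)=n_T+\frac p2$. Put $\delta_T^+=\delta_T^-/(2n_T+p)$. Then $\sum_a\delta_T^+(a)=\frac12$, and $\delta^+_T\le\frac12\delta_T^-$ because $2n_T+p\ge2$ by (N2). The payments $\pi_T=\delta_T^--\delta_T^+>0$ satisfy $\sum_a\pi_T(a)=\operatorname{vol}T^\flat$ by \eqref{eq:flat}.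

The sets $T^\flat$ partition $\Omega$, since $x\in T^\flat$ if and only if $T=T(x)$. For $x\in T^\flat$ put $w(a,x)=\pi_T(a)/\operatorname{vol}T^\flat$ if $a\in S(T)$ and $w(a,x)=0$ otherwise. Then $\sum_aw(a,x)=1$. Given $a$, let $T^0\subset T^1\subset\cdots$ be the regions with $a\in S(T)$: $a$ is new in $T^0$, and $T^{k+1}$ is the parent of $T^k$. Then $\delta^-_{T^0}(a)=1$, $\delta^-_{T^{k+1}}(a)=\delta^+_{T^k}(a)$, and $\delta^+_{T^k}(a)\le2^{-k-1}$. The sum telescopes:
\[
\int w(a,x)\,d\lambda(x)=\sum_k\pi_{T^k}(a)=1-\lim_k\delta^+_{T^k}(a)=1 .
\]
The map $x\mapsto T(x)$ is Borel, since its graph $\{(x,T):x\in T^\flat\}$ is Borel by (Q). By Lemma~\ref{lem:coding} and recursion on the level, the finite functions $\operatorname{pos}_T(a)\mapsto\delta_T^\pm(a)$ are simple functions of $T$. Hence $\pi_T(a)/\operatorname{vol}T^\flat$ is a simple function of $(T,a)$, and $w$ is Borel.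
\end{proof}

\subsection{From a fractional matching to a matching}

From now on $\varphi\colon\Omega_1\to\Omega_2$ is an LOE between free flows, and subscripts $1,2$ mark the objects of Sections~\ref{sec:grid}--\ref{sec:toast} and of Lemma~\ref{lem:kernel} for the two flows. Orbits $O_1\subset\Omega_1$ and $O_2\subset\Omega_2$ \emph{correspond} if $\varphi(O_1)=O_2$.

Transporting volume by $\varphi$ tells what fraction of the unit owned by an atom of the first flow goes to each atom of the second. This fractional matching shows that no invariant measure sees more atoms on one side than on the other. We match greedily. The classes where atoms are left over carry no invariant probability measure, and there Nadkarni's theorem provides infinitely much room.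

\begin{proposition}\label{prop:match}
There is a Borel bijection $\theta\colon\mathrm{At}_1\to\mathrm{At}_2$ such that the orbits of $a$ and of $\theta(a)$ correspond for every $a$.
\end{proposition}

\begin{proof}
On $Z=\mathrm{At}_1\sqcup\mathrm{At}_2$ let $\mathcal E$ be the relation of lying in the same orbit or in corresponding orbits; for $a\in\mathrm{At}_1$ and $a'\in\mathrm{At}_2$ this means $\varphi(b(a))\,E_2\,b(a')$. It is a Borel equivalence relation with countable classes, and each class meets $\mathrm{At}_1$ and $\mathrm{At}_2$. By the Feldman--Moore theorem let $g_0=\mathrm{id},g_1,g_2,\dots$ list a countable group of Borel automorphisms of $Z$ whose orbits are the $\mathcal E$-classes.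

\emph{The fractional matching.} For $\mathcal E$-related $a\in\mathrm{At}_1$, $a'\in\mathrm{At}_2$ let
\[
m(a,a')=\int_{\mathbb{R}^d}w_1\bigl(a,b(a)+\vec r\bigr)\,w_2\bigl(a',\varphi(b(a)+\vec r)\bigr)\,d\vec r=\int w_1(a,x)\,w_2(a',\varphi(x))\,d\lambda(x).
\]
This is a Borel function by Tonelli's theorem. By Lemma~\ref{lem:kernel},
\begin{equation}\label{eq:frac}
\begin{aligned}
\sum_{a'}m(a,a')&=\int w_1(a,x)\,d\lambda(x)=1,\\
\sum_am(a,a')&=\int w_2(a',\varphi(x))\,d\lambda(x)=\int w_2(a',y)\,d\lambda(y)=1,
\end{aligned}
\end{equation}
where the second line uses that $\varphi$ preserves Lebesgue measure between orbits.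

\emph{The greedy matching.} At step $k=0,1,2,\dots$ match every still unmatched $a\in\mathrm{At}_1$ with $g_ka$, provided that $g_ka$ lies in $\mathrm{At}_2$ and is still unmatched. No conflicts arise, since $g_k$ is injective. We obtain a Borel bijection $\tau\colon\mathrm{At}_1\setminus L_1\to\mathrm{At}_2\setminus L_2$ with graph in $\mathcal E$, where $L_1,L_2$ are the Borel sets of atoms never matched. No class meets both $L_1$ and $L_2$: if $a\in L_1$ and $g_ka\in L_2$, they would have been matched at step $k$. So the saturations $Z_j=\bigcup_kg_kL_j$ are disjoint invariant Borel sets, and off $Z_1\cup Z_2$ we put $\theta=\tau$. The properties \eqref{eq:frac} are symmetric in the two flows, so it suffices to treat $Z_1$. Put $A_j=\mathrm{At}_j\cap Z_1$. Then $\tau$ maps $A_1\setminus L_1$ bijectively onto $A_2$.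

\emph{Claim: the restriction of $\mathcal E$ to $A_2$ has no invariant probability measure.} Suppose $\nu$ is one. We extend it to $Z_1$. For $z\in Z_1$ let $k(z)$ be the least $k$ with $g_kz\in A_2$, let $W_k=\{z\in Z_1:k(z)=k\}$, and put $\tilde\nu(B)=\sum_k\nu(g_k(B\cap W_k))$ for Borel $B\subset Z_1$. Since $W_0=A_2$ and $g_0=\mathrm{id}$, we have $\tilde\nu(A_2)=1$. The measure $\tilde\nu$ is $\mathcal E$-invariant. Indeed, let $f\colon B\to Z_1$ be an $\mathcal E$-injection and $B_{kl}=B\cap W_k\cap f^{-1}(W_l)$. Then $g_lfg_k^{-1}$ is an $\mathcal E$-injection from $g_kB_{kl}\subset A_2$ onto $g_lf(B_{kl})\subset A_2$, so $\tilde\nu(B_{kl})=\nu(g_kB_{kl})=\nu(g_lf(B_{kl}))=\tilde\nu(f(B_{kl}))$; sum over $k$ and $l$.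

Invariance implies the mass transport identity: for Borel $h\ge0$ on $\mathcal E\cap Z_1^2$,
\begin{equation}\label{eq:mtp}
\int\sum_{z'}h(z,z')\,d\tilde\nu(z)=\int\sum_{z'}h(z',z)\,d\tilde\nu(z).
\end{equation}
To see this, let $B_k=\{z\in Z_1:g_kz\ne g_jz\text{ for all }j<k\}$ and $f_k=g_k|_{B_k}$. The graphs of the $f_k$ partition $\mathcal E\cap Z_1^2$. The left side of \eqref{eq:mtp} is $\sum_k\int_{B_k}h(z,f_kz)\,d\tilde\nu(z)$, the right side is $\sum_k\int_{f_k(B_k)}h(f_k^{-1}z,z)\,d\tilde\nu(z)$, and these agree term by term because $f_k$ preserves $\tilde\nu$.

Apply \eqref{eq:mtp} to $h=m$ on $A_1\times A_2$ and $h=0$ elsewhere. By \eqref{eq:frac}, $\tilde\nu(A_1)=\tilde\nu(A_2)=1$. Invariance under $\tau$ gives $\tilde\nu(A_1\setminus L_1)=\tilde\nu(A_2)=1$, so $\tilde\nu(L_1)=0$. Then $\tilde\nu(Z_1)\le\sum_k\tilde\nu(g_kL_1)=0$, a contradiction. This proves the claim.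

\emph{Conclusion.} By Nadkarni's theorem there is an $\mathcal E$-injection $f\colon A_2\to A_2$ such that $A_0=A_2\setminus f(A_2)$ meets every class in $Z_1$. The map $(a,n)\mapsto f^n(a)$ is injective on $A_0\times\mathbb{N}$: if $f^n(a)=f^{n'}(a')$ with $n\geq n'$, then $a'=f^{n-n'}(a)$, and $a'\notin f(A_2)$ forces $n=n'$. The map $z\mapsto(g_kz,k)$, with $k$ least such that $g_kz\in A_0$, is an injection $A_1\to A_0\times\mathbb{N}$. The composition is an $\mathcal E$-injection $A_1\to A_2$. In the other direction we have the $\mathcal E$-injection $\tau^{-1}\colon A_2\to A_1$. The Schr\"oder--Bernstein theorem gives a Borel bijection $A_1\to A_2$ with graph in $\mathcal E$, which we take as $\theta$ on $A_1$.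
\end{proof}

The bijection $\theta$ comes with no geometric control: atoms that are close may have distant images. None is needed, because the next section uses only the number of atoms in a set.

\section{Drawing the second toast in the first flow}\label{sec:drawing}

Nodes of the first flow are denoted $X$ and nodes of the second flow $Y$. Put $V_Y=\theta^{-1}(S(Y))\subset\mathrm{At}_1$. We want disks $\Delta_Y$ in the first flow, of volume $v(|V_Y|)$, nested as the $D_Y$ are, with $D_X\subset\Delta_Y$ whenever $S(X)\subset V_Y$. The recursion runs along the toast of the first flow, and $\Delta_Y$ is drawn at the first node $X$ with $V_Y\subset S(X)$. At that moment $\Delta_Y$ has to enclose various disks drawn earlier, and their total volume has to be less than $v(|V_Y|)$. As in Example~\ref{ex:five}, we guarantee this by drawing at every node a disk for every trace of a set $V_Y$. Then all that $\Delta_Y$ must enclose within a child $X'$ is one disk of volume $v(|V_Y\cap S(X')|)$, and \eqref{eq:super} applies.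

For a node $X$ let
\[
\mathcal V_X=\{V_Y\cap S(X):Y\text{ a node of the second flow}\}\setminus\{\emptyset\}.
\]
By (N3) for the second flow, any two members of $\mathcal V_X$ are nested or disjoint. The family contains the singletons of $S(X)$, by taking atoms for $Y$, and $S(X)$ itself, by (N4). Consequently, every $V\in\mathcal V_X$ with $|V|\ge2$ is partitioned by its maximal proper subsets in $\mathcal V_X$, which are at least two in number; and every $V\ne S(X)$ in $\mathcal V_X$ is a maximal proper subset of exactly one member, the smallest member properly containing it. If $S(X')\subset S(X)$, $V\in\mathcal V_X$, and $V\cap S(X')\ne\emptyset$, then $V\cap S(X')\in\mathcal V_{X'}$. For $V\subset S(X)$ write $\operatorname{pos}_X(V)=\{\operatorname{pos}_X(a):a\in V\}$.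

\begin{proposition}\label{prop:draw}
There are disks $\Delta^X_V$ in the orbit of $X$, for $X$ a node of the first flow and $V\in\mathcal V_X$, with the following properties.
\begin{itemize}
\item[(D1)] $\operatorname{vol}\Delta^X_V=v(|V|)$ and $\Delta^X_{S(X)}=D_X$.
\item[(D2)] If $V\cap V'=\emptyset$, then $\Delta^X_V\cap\Delta^X_{V'}=\emptyset$. If $V\subsetneq V'$, then $\Delta^X_V\subset\operatorname{int}\Delta^X_{V'}$.
\item[(D3)] Let $X'$ be a child of $X$ and let $V\in\mathcal V_X$ meet $S(X')$. Then $\Delta^{X'}_{V}=\Delta^X_V$ if $V\subset S(X')$, and $\Delta^{X'}_{V\cap S(X')}\subset\operatorname{int}\Delta^X_V$ otherwise.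
\item[(D4)] The finite function $\operatorname{pos}_X(V)\mapsto\Delta^X_V-b(X)$, $V\in\mathcal V_X$, is a simple function of $X$.
\end{itemize}
\end{proposition}

\begin{proof}
We use recursion on the level of $X$. For an atom, $\mathcal V_X=\{S(X)\}$ and we put $\Delta^X_{S(X)}=D_X$. Let $X$ be a region, and suppose that the disks of its children are given. We define $\Delta^X_V$ from larger to smaller $V$, maintaining the volume condition and (D3).

Put $\Delta^X_{S(X)}=D_X$. The volume is right by (N1), and (D3) holds for $V=S(X)$ because $S(X)\not\subset S(X')$ and $\Delta^{X'}_{S(X')}=D_{X'}\subset\operatorname{int}D_X$ by (N2). Now let $\Delta^X_V$ be defined, $|V|\ge2$, and let $V_1,\dots,V_m$, $m\ge2$, be the maximal proper subsets of $V$ in $\mathcal V_X$. For each $l$ and each child $X'$ with $V_l\cap S(X')\ne\emptyset$ put $K_{l,X'}=\Delta^{X'}_{V_l\cap S(X')}$.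

The disks $K_{l,X'}$ are pairwise disjoint. For different children this holds because $K_{l,X'}\subset D_{X'}$, by (D1) and (D2) for $X'$. For the same child and different $l$ it is (D2) for $X'$.

The disks $K_{l,X'}$ lie in $\operatorname{int}\Delta^X_V$. If $V\not\subset S(X')$, then $K_{l,X'}\subset\Delta^{X'}_{V\cap S(X')}\subset\operatorname{int}\Delta^X_V$ by (D2) for $X'$ and (D3) for $V$. If $V\subset S(X')$, then $V_l\subsetneq V$ gives $K_{l,X'}=\Delta^{X'}_{V_l}\subset\operatorname{int}\Delta^{X'}_V=\operatorname{int}\Delta^X_V$.

Let $\Lambda$ be the set of $l$ such that $V_l\subset S(X')$ for some child $X'$. For $l\in\Lambda$ the disk has been drawn already: put $\Delta^X_{V_l}=K_{l,X'}$, which has volume $v(|V_l|)$. Only the child $X'$ meets $V_l$, and (D3) holds with equality. For $l\notin\Lambda$ the set $V_l$ is partitioned by its traces on at least two children, so \eqref{eq:super} gives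
\[
\sum_{X'}\operatorname{vol}K_{l,X'}=\sum_{X'}v(|V_l\cap S(X')|)<v(|V_l|).
\]
The open set $O=\operatorname{int}\Delta^X_V\setminus\bigcup_{l\in\Lambda}\Delta^X_{V_l}$ is nonempty, is connected by Lemma~\ref{lem:connected}, and contains the disks $K_{l,X'}$ with $l\notin\Lambda$. By \eqref{eq:super} for the partition $V_1,\dots,V_m$ of $V$,
\[
\sum_{l\notin\Lambda}v(|V_l|)<v(|V|)-\sum_{l\in\Lambda}v(|V_l|)=\operatorname{vol}O .
\]
Lemma~\ref{lem:packing} yields disjoint disks $\Delta^X_{V_l}\subset O$, $l\notin\Lambda$, of volume $v(|V_l|)$ with $K_{l,X'}\subset\operatorname{int}\Delta^X_{V_l}$. This is (D3) for $V_l$, as no $S(X')$ contains $V_l$.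

By construction $\Delta^X_{V_1},\dots,\Delta^X_{V_m}$ are disjoint and lie in $\operatorname{int}\Delta^X_V$. This implies (D2). If $V\subsetneq V'$, descend from $V'$ to $V$ through maximal proper subsets. If $V\cap V'=\emptyset$, let $W$ be the smallest member of $\mathcal V_X$ containing $V\cup V'$. Then $V$ and $V'$ lie in maximal proper subsets $W_1,W_2$ of $W$, and $W_1\ne W_2$ by the minimality of $W$. So $\Delta^X_V\subset\Delta^X_{W_1}$ and $\Delta^X_{V'}\subset\Delta^X_{W_2}$ are disjoint.

It remains to code the construction. The map $X\mapsto\{\operatorname{pos}_X(V):V\in\mathcal V_X\}$ takes values in the countable set of finite families of finite subsets of $\mathbb{Q}^d\times\mathcal L$. A nonempty finite set $\Phi\subset\mathbb{Q}^d\times\mathcal L$ belongs to the family at $X$ if and only if each element of $\Phi$ is the position of an atom relative to $X$, and there is a node $Y$ in the corresponding orbit such that for all atoms $a$ in the orbit of $X$: $\operatorname{pos}_X(a)\in\Phi$ if and only if $a\in S(X)$ and $\theta(a)\in S(Y)$. This is Borel by (Q), so the map is simple. The construction at $X$ depends only on this family,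 on $D_X-b(X)$, and, for the children $X'$, on $\operatorname{pos}_X(X')$ and on the function in (D4) for $X'$, whose domain has $\operatorname{pos}_{X'}(S(X'))$ as its largest element. So (Ch) applies and gives (D4).
\end{proof}

\begin{lemma}\label{lem:coherent}
If $S(X)\subset S(X^*)$, $V\in\mathcal V_{X^*}$, and $V\cap S(X)\ne\emptyset$, then $\Delta^X_{V\cap S(X)}\subset\Delta^{X^*}_V$, with equality if $V\subset S(X)$.
\end{lemma}

\begin{proof}
Let $X=X_0,\dots,X_m=X^*$ be as in (N3). By (D3) for $V\cap S(X_{k+1})\in\mathcal V_{X_{k+1}}$ we have $\Delta^{X_k}_{V\cap S(X_k)}\subset\Delta^{X_{k+1}}_{V\cap S(X_{k+1})}$ for each $k<m$, with equality if $V\subset S(X)$.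
\end{proof}

For a node $Y$, the nodes $X$ with $V_Y\subset S(X)$ exist by (N4) and form a chain by (N3), along which the finite sets $S(X)$ increase strictly. Let $X_Y$ be the smallest one and put $\Delta_Y=\Delta^{X_Y}_{V_Y}$. By Lemma~\ref{lem:coherent}, $\Delta_Y=\Delta^X_{V_Y}$ for every $X$ with $V_Y\subset S(X)$. The disk $\Delta_Y$ lies in the orbit corresponding to that of $Y$.

\begin{proposition}\label{prop:targets}
\begin{itemize}
\item[(R1)] $\operatorname{vol}\Delta_Y=\operatorname{vol}D_Y$.
\item[(R2)] The disks $\Delta_{Y'}$ of the children $Y'$ of $Y$ are pairwise disjoint and lie in $\operatorname{int}\Delta_Y$.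
\item[(R3)] If $S(X)\subset V_Y$, then $D_X\subset\Delta_Y$.
\item[(R4)] The map $Y\mapsto X_Y$ is Borel, and $Y\mapsto\Delta_Y-b(X_Y)$ is simple.
\end{itemize}
\end{proposition}

\begin{proof}
(R1) Both volumes equal $v(|S(Y)|)$, by (D1) and (N1). (R2) By (N2) the sets $V_{Y'}$ are disjoint proper subsets of $V_Y$. They all lie in $S(X_Y)$, so $\Delta_{Y'}=\Delta^{X_Y}_{V_{Y'}}$, and (D2) for $X_Y$ applies. (R3) We have $S(X)\subset S(X_Y)$, so Lemma~\ref{lem:coherent} gives $\Delta_Y=\Delta^{X_Y}_{V_Y}\supset\Delta^X_{V_Y\cap S(X)}=\Delta^X_{S(X)}=D_X$. (R4) The relation $V_Y\subset S(X)$ between nodes in corresponding orbits is Borel by (Q), and so is the statement that $X$ is the smallest such node; thus $Y\mapsto X_Y$ has Borel graph. The map $Y\mapsto\operatorname{pos}_{X_Y}(V_Y)$ is simple, since $(q,\ell)$ belongs to this finite set if and only if $a=(\ell,b(X_Y)+q)$ is an atom with $\theta(a)\in S(Y)$. Evaluating the function in (D4) for $X_Y$ at this set gives $\Delta_Y-b(X_Y)$.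
\end{proof}

\section{Proofs of the theorems}\label{sec:proof}

The statement about measures rests on a general fact.

\begin{lemma}\label{lem:measure}
Let $\eta$ be an LOE from a free flow on $\Omega$ to itself that maps each orbit onto itself. Then $\eta_*\mu=\mu$ for every finite invariant Borel measure $\mu$.
\end{lemma}

\begin{proof}
For Borel $k\colon E\to[0,\infty]$, invariance of $\mu$ gives $\int k(x,x+\vec r)\,d\mu(x)=\int k(x-\vec r,x)\,d\mu(x)$. Integrating over $\vec r$, substituting $-\vec r$ for $\vec r$, and using Tonelli's theorem, we get
\begin{equation}\label{eq:unimod}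
\iint k(x,x+\vec r)\,d\vec r\,d\mu(x)=\iint k(x+\vec r,x)\,d\vec r\,d\mu(x).
\end{equation}
Let $f\ge0$ be Borel, and put $k(x,y)=\beta^{-1}f(\eta(x))$ if $|\rho(\eta(x),y)|\le1$ and $k(x,y)=0$ otherwise. The left side of \eqref{eq:unimod} is $\int f\circ\eta\,d\mu$. On the right, substitute $z=\eta(x+\vec r)$ in the inner integral; as $\eta$ preserves $\lambda$ on the orbit of $x$, the inner integral is $\beta^{-1}\int_{B(x,1)}f\,d\lambda=\beta^{-1}\int_{\mathbb{B}}f(x+\vec s)\,d\vec s$. By invariance of $\mu$ the right side is $\int f\,d\mu$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]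
We construct the inverse $\psi\colon\Omega_2\to\Omega_1$ of $\xi$.

\emph{Local maps.} By recursion on the level of the nodes $Y$ of the second flow we choose volume-preserving embeddings $\psi_Y$ of a neighborhood of $D_Y$ in its orbit into the corresponding orbit of $\Omega_1$, such that $\psi_Y(D_Y)=\Delta_Y$ and $\psi_Y=\psi_{Y'}$ near $D_{Y'}$ for each child $Y'$ of $Y$. Such a map exists by Lemma~\ref{lem:extension}: the disks $D_{Y'}$ are disjoint and lie in $\operatorname{int}D_Y$ by (N2), their images $\Delta_{Y'}$ are disjoint and lie in $\operatorname{int}\Delta_Y$ by (R2), and the volumes agree by (R1). For atoms the lemma is used with $k=0$.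

To code the choice, put $u_Y=b(Y)\in G_2$ and $c_Y=b(X_Y)\in G_1$, and write $\psi_Y(u_Y+\vec r)=c_Y+f_Y(\vec r)$. In these coordinates the map of a child $Y'$ reads
\[
\vec r\longmapsto\rho(c_Y,c_{Y'})+f_{Y'}\bigl(\vec r-\rho(u_Y,u_{Y'})\bigr).
\]
So the problem at $Y$ depends only on $\kappa(Y)=(D_Y-u_Y,\Delta_Y-c_Y)$ and, for the children, on $\operatorname{pos}_Y(Y')$ and $\kappa'(Y,Y')=(\rho(c_Y,c_{Y'}),D_{Y'}-u_{Y'},f_{Y'})$. The vector $\rho(c_Y,c_{Y'})$ is rational and Borel in $(Y,Y')$, and $\kappa$ is simple by (R4). By (Ch), $f_Y$ is a simple function of $Y$.

\emph{The global map.} If $D_Y\subset D_{Y^*}$, then $\psi_{Y^*}=\psi_Y$ near $D_Y$, as one sees by going through the chain of children in (N3). The regions containing a point $y\in\Omega_2$ form a nonempty chain, so $\psi(y)=\psi_Y(y)$, for any region $Y$ with $y\in D_Y$, is well defined. With $Y=T(y)$, a Borel function of $y$ by the proof of Lemma~\ref{lem:kernel}, we have $\psi(y)=c_Y+f_Y(\rho(u_Y,y))$. On each of the countably many Borel sets where $f_{T(y)}$ is a fixed continuous map this expression is Borel, so $\psi$ is Borel.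

Let $O_1,O_2$ be corresponding orbits. Then $\psi(O_2)\subset O_1$. The map $\psi|_{O_2}$ is injective, since any two points lie in one region by (T2) and $\psi_Y$ is injective. It is onto $O_1$: given $x\in O_1$, take a region $X$ with $x\in D_X$ and, by (N4), a region $Y$ with $\theta(S(X))\subset S(Y)$; by (R3), $x\in D_X\subset\Delta_Y=\psi(D_Y)$. Each region lies in the interior of its parent, so the sets $\operatorname{int}D_Y$, $Y$ a region, cover $O_2$, and on each of them $\psi=\psi_Y$ is smooth with Jacobian $1$. Hence $\psi|_{O_2}$ is a smooth bijection $O_2\to O_1$ with Jacobian $1$, and by the inverse function theorem so is its inverse.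

Since correspondence is a bijection between the sets of orbits, $\psi$ is a Borel bijection. Its inverse $\xi$ is Borel, maps each orbit $O_1$ onto $\varphi(O_1)$, and restricts to an orientation-preserving diffeomorphism with Jacobian $1$ on it. So $\xi$ is a smooth equivalence and an LOE with $\xi(x)\in\varphi(x)+\mathbb{R}^d$.

\emph{Measures.} The map $\eta=\xi^{-1}\varphi$ satisfies the hypotheses of Lemma~\ref{lem:measure} on $\Omega_1$. So $\varphi_*\mu=\xi_*\eta_*\mu=\xi_*\mu$ for every finite invariant $\mu$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By (c) there is an LOE $\varphi$ between the two flows. Theorem~\ref{thm:B} gives a map $\xi$ that is both a smooth equivalence and an LOE.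
\end{proof}

\begin{remark}
Lemma~\ref{lem:measure} also gives the part of (b) that makes the hypothesis of Theorem~\ref{thm:A} necessary. Let $\varphi\colon\Omega_1\to\Omega_2$ be an LOE and $\mu$ a finite invariant measure on $\Omega_1$. For $\vec r\in\mathbb{R}^d$ the lemma applies to $\eta(x)=\varphi^{-1}(\varphi(x)+\vec r)$ and shows that $\varphi_*\mu$ is invariant. The same holds for $\varphi^{-1}$, and $\varphi$ matches invariant Borel sets, so $\varphi_*$ is a bijection between the sets of ergodic invariant probability measures.
\end{remark}

\begin{remark}
Theorem~\ref{thm:B} fails if $\varphi$ is only an orbit equivalence, even a smooth one. Let a free flow on $\Omega$ have an invariant probability measure $\mu$, let the second flow be $(x,\vec r)\mapsto x+2\vec r$ on the same space, and let $\varphi=\mathrm{id}$. An LOE $\xi$ from the first flow to the second that maps each orbit onto itself satisfies $\lambda(\xi^{-1}B)=2^{-d}\lambda(B)$, where $\lambda$ is Lebesgue measure on the orbits of the first flow. Then \eqref{eq:unimod}, applied to the indicator function of $|\rho(\xi(x),y)|\le1$, gives $\beta=2^{-d}\beta$, which is absurd.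
\end{remark}

\begin{thebibliography}{9}

\bibitem{BK} Becker and Kechris, 1996.

\bibitem{Hirsch} Hirsch, \emph{Differential Topology}.

\bibitem{Kechris} Kechris, Ergodic Theory Dynam. Systems \textbf{12} (1992).

\bibitem{Nadkarni} Nadkarni, 1990.

\bibitem{Slutsky} Konstantin Slutsky, \emph{Smooth orbit equivalence of multidimensional Borel flows}, arXiv:2101.08411 (2021).

\end{thebibliography}
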